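\title{Ricci flows on $\Sigma\times S^1$ whose diameter grows faster than $\sqrt{t}$}

\begin{abstract}
After its last surgery, a three-dimensional Ricci flow that does not go extinct satisfies $|\mathrm{Rm}|\le C_0t^{-1}$, so $\sqrt t$ is its natural length scale. We consider the question whether the diameter is bounded by $C\sqrt t$ when the geometric decomposition of the underlying manifold consists of a single component. The answer is no: for every closed orientable surface $\Sigma$ of genus at least two there is a warped product metric on $\Sigma\times S^1$ whose Ricci flow is smooth for all time and has diameter at least $c\sqrt t\log t$ with $c>0$. In these examples the fiber length changes by a fixed factor across long thin collars of the base. This gradient lengthens the collars, which slows the equalization of the fiber length so much that it never takes place. We also show that the answer is yes for closed hyperbolic manifolds, and that the diameter in the examples is at most $Ct^{3/4}$.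
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{The setting}
A Ricci flow is a family of Riemannian metrics with $\partial_tg_t=-2\,\mathrm{Ric}(g_t)$. Let $(M,g)$ be a closed, orientable Riemannian $3$-manifold, and consider a Ricci flow with surgery whose initial time-slice is $(M,g)$, with the surgeries performed in the manner of Perelman and with suitably chosen surgery parameters. The following is known for such a flow. Only finitely many surgeries occur, and the flow either goes extinct in finite time or exists for all times. In the second case there is a time $T>0$ after which no surgery occurs. If $M_0$ denotes the time-slice at time $T$ (surgeries may change the topology, so $M_0$ need not be diffeomorphic to $M$), then for $t\ge T$ the flow is a smooth Ricci flow $(g_t)_{t\ge T}$ on the fixed closed orientable manifold $M_0$, and there is a constant $C_0<\infty$ with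
\[
|\mathrm{Rm}_t|\le C_0\,t^{-1}\qquad\text{on }M_0\text{ for all }t\ge T .
\]
We assume that $M_0$ is connected; otherwise each component is considered separately. We write $\operatorname{diam}_tM_0$ for the diameter of $(M_0,g_t)$.

A \emph{geometric decomposition} of $M_0$ cuts $M_0$ along finitely many pairwise disjoint, embedded, incompressible (that is, $\pi_1$-injective) tori and Klein bottles into pieces each of which carries a complete geometric structure of finite volume: each piece is Seifert fibered, hyperbolic, or a closed manifold modeled on one of Thurston's geometries. In particular, closed flat, Nil and Sol manifolds count as single pieces. Minimal geometric decompositions are unique up to isotopy. We say that the decomposition \emph{consists of a single component} if the minimal one uses no cutting surface, so that $M_0$ itself is a geometric piece. As in \cite{Bamler}, where the following question is posed, we assume that this piece is not flat, Nil or Sol.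

\begin{quote}
\textbf{Question.} Assume that the geometric decomposition of $M_0$ consists of a single component. Is there a constant $C<\infty$ such that $\operatorname{diam}_tM_0<C\sqrt t$ for all $t\ge T$?
\end{quote}

The rescaled metrics $t^{-1}g_t$ have curvature bounded by $C_0$, and the Question asks whether their diameters are bounded as well. The two simplest flows suggest that they are. If $g_{\mathrm{hyp}}$ has sectional curvature $-1$, then $\mathrm{Ric}=-2g_{\mathrm{hyp}}$ and $g_t=4t\,g_{\mathrm{hyp}}$ is a Ricci flow with $\operatorname{diam}_t/\sqrt t$ constant. If $\sigma$ is a metric of curvature $-1$ on a closed surface $\Sigma$ and $\theta$ is the coordinate on $S^1=\mathbb R/2\pi\mathbb Z$, then $g_t=2t\,\sigma+d\theta^2$ is a Ricci flow on $\Sigma\times S^1$ with $\operatorname{diam}_t\le\sqrt{2t}\operatorname{diam}(\Sigma,\sigma)+\pi$. An evident source of faster growth is a hyperbolic piece with cusps (Remark~\ref{rem:cusps}), and it is absent when there are no cutting surfaces. One would therefore guess that the answer is yes.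

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $n\ge3$, let $\Sigma$ be the closed orientable surface of genus $n-1$, and let $M=\Sigma\times S^1$. There are $\gamma=\gamma(n)>0$ and a smooth metric on $M$ such that the Ricci flow starting from it at time $t=1$ exists smoothly for all $t\ge1$ and
\[
\operatorname{diam}_tM\ \ge\ \gamma\,\sqrt{2t}\,\log t\qquad(t\ge1).
\]
\end{theorem}

Theorem~\ref{thm:main} answers the Question in the negative, with a counterexample on $\Sigma\times S^1$ for every genus at least two. Indeed, put $s=t-1$, so that the flow starts at $s=0$. It never becomes singular, so no surgery occurs and the flow does not go extinct; $T>0$ is arbitrary and $M_0=M$. The manifold $M$ is a closed $\mathbb H^2\times\mathbb R$-manifold, hence a single geometric piece, and it is not flat, Nil or Sol. Since the diameter at time $s$ is at least $\gamma\sqrt{2(s+1)}\log(s+1)$, it is not bounded by $C\sqrt s$ for any $C$. If the initial metric is required to be normalized, replace $g_s$ by $\lambda g_{s/\lambda}$ with a large constant $\lambda$; the diameter at time $s$ is then at least $\gamma\sqrt{2(s+\lambda)}\log(1+s/\lambda)$,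 and the conclusion is the same.

The second theorem is not needed for the answer. It complements Theorem~\ref{thm:main} from two sides.

\begin{theorem}\label{thm:compl}
\begin{itemize}
\item[(a)] If $M_0$ is a closed hyperbolic manifold, the answer to the Question is yes.
\item[(b)] For the flows constructed in the proof of Theorem~\ref{thm:main} there is $C<\infty$ with $\operatorname{diam}_tM\le Ct^{3/4}$ for all $t\ge1$.
\end{itemize}
\end{theorem}

We do not determine whether $\sqrt t\log t$ is the exact order of the diameter in these examples, and we do not treat manifolds with $\widetilde{SL_2(\mathbb R)}$-geometry.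

The examples are warped products $h+e^{2u}d\theta^2$, whose Ricci flow reduces to a system on the surface (Section~\ref{sec:warped}). Section~\ref{sec:model} shows the mechanism on a flat cylinder, where everything is explicit. Sections~\ref{sec:existence}--\ref{sec:proof} prove Theorem~\ref{thm:main}, and Section~\ref{sec:compl} proves Theorem~\ref{thm:compl}.

\section{The flow of a warped product}\label{sec:warped}

\subsection{Reduction to the base}
Let $\Sigma$ be a closed surface, $h$ a metric on $\Sigma$ with Gauss curvature $K$, and $u$ a smooth function on $\Sigma$. In the metric $\hat g=h+e^{2u}d\theta^2$ on $M=\Sigma\times S^1$ the fiber over $p$ has length $2\pi e^{u(p)}$. The slices $\theta=\text{const}$ are fixed by reflections of the circle, which are isometries; so they are totally geodesic, the horizontal plane has sectional curvature $K$, and $\mathrm{Ric}$ has no mixed terms. For a vector field $V$ on $\Sigma$, lifted horizontally, the Koszul formula gives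
\begin{equation}\label{eq:connection}
\nabla_V\partial_\theta=\nabla_{\partial_\theta}V=V(u)\,\partial_\theta,\qquad \nabla_{\partial_\theta}\partial_\theta=-e^{2u}\nabla u,
\end{equation}
so $R(V,\partial_\theta)\partial_\theta=\nabla_V(-e^{2u}\nabla u)+V(u)e^{2u}\nabla u=-e^{2u}\big(\nabla_V\nabla u+V(u)\nabla u\big)$. Hence
\[
\mathrm{Ric}=Kh-\nabla^2u-du\otimes du\ \text{ on the base},\qquad \mathrm{Ric}_{\theta\theta}=-e^{2u}\big(\Delta u+|\nabla u|^2\big).
\]

We use the basic theory of Ricci flow on a closed manifold: from every smooth metric there starts a unique smooth flow on a maximal time interval; isometries of the initial metric remain isometries, by uniqueness; and if the maximal time is finite, then $|\mathrm{Rm}|$ is unbounded. A metric on $\Sigma\times S^1$ that is invariant under the rotations and under $\theta\mapsto-\theta$ has the form $\tilde h+e^{2\tilde u}d\theta^2$. So the flow starting from a warped product stays of this form, with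
\begin{equation}\label{eq:rfgauge}
\partial_t\tilde h=-2K\tilde h+2\nabla^2\tilde u+2\,d\tilde u\otimes d\tilde u,\qquad \partial_t\tilde u=\Delta\tilde u+|\nabla\tilde u|^2 .
\end{equation}
The terms $2\nabla^2\tilde u$ and $|\nabla\tilde u|^2$ are the Lie derivatives of $\tilde h$ and $\tilde u$ along $\nabla\tilde u$. Removing them by a diffeomorphism leaves the system
\begin{equation}\label{eq:system}
\partial_th=-2Kh+2\,du\otimes du,\qquad\partial_tu=\Delta_hu ,
\end{equation}
which has a symmetry that \eqref{eq:rfgauge} hides: it is invariant under $u\mapsto-u$.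

\begin{lemma}\label{lem:gauge}
Let $h_1$ be a metric and $u_1$ a function on $\Sigma$, and let $\hat g(t)$, $t\in[1,T^*)$, be the maximal Ricci flow with $\hat g(1)=h_1+e^{2u_1}d\theta^2$.
\begin{itemize}
\item[(a)] There is a solution $(h,u)$ of \eqref{eq:system} on $[1,T^*)$ with initial value $(h_1,u_1)$ such that $h+e^{2u}d\theta^2$ is isometric to $\hat g(t)$, for each $t$, by a map of the form $\psi_t\times\mathrm{id}$. Solutions of \eqref{eq:system} with a given initial value are unique.
\item[(b)] If $\Phi$ is a diffeomorphism of $\Sigma$ with $\Phi^*h_1=h_1$ and $u_1\circ\Phi=\pm u_1$, then $\Phi^*h=h$ and $u\circ\Phi=\pm u$, with the same sign, for all $t$.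
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $\hat g=\tilde h+e^{2\tilde u}d\theta^2$ and let $\psi_t$ solve $\partial_t\psi_t=-(\nabla_{\tilde h}\tilde u)\circ\psi_t$, $\psi_1=\mathrm{id}$; since $\Sigma$ is closed, $\psi_t$ exists on $[1,T^*)$. The Lie derivatives of $\tilde h$ and $\tilde u$ along $-\nabla\tilde u$ are $-2\nabla^2\tilde u$ and $-|\nabla\tilde u|^2$, so $h=\psi_t^*\tilde h$, $u=\psi_t^*\tilde u$ solve \eqref{eq:system}. Conversely, let $(h,u)$ be any solution with initial value $(h_1,u_1)$ and let $\partial_t\nu_t=(\nabla_hu)\circ\nu_t$, $\nu_1=\mathrm{id}$. Then $(\nu_t^*h,\nu_t^*u)$ solves \eqref{eq:rfgauge}, so it equals $(\tilde h,\tilde u)$ by uniqueness of Ricci flow. Differentiating $\nu_t\circ\nu_t^{-1}=\mathrm{id}$ gives $\partial_t\nu_t^{-1}=-(\nu_t^*\nabla_hu)\circ\nu_t^{-1}=-(\nabla_{\tilde h}\tilde u)\circ\nu_t^{-1}$. Thus $\nu_t^{-1}=\psi_t$ and $(h,u)=(\psi_t^*\tilde h,\psi_t^*\tilde u)$.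

(b) The pair $(\Phi^*h,\pm u\circ\Phi)$ solves \eqref{eq:system} with initial value $(h_1,u_1)$.
\end{proof}

\subsection{Evolution equations and a preserved inequality}
Along a solution of \eqref{eq:system} put
\[
f=|\nabla u|_h^2,\qquad W=K-\tfrac12f+\tfrac1{2t}.
\]
The combination $K-\frac12f$ is minus one quarter of the trace of $\partial_th$, so it governs the area form $dA$ of $h$. The summand $\frac1{2t}$ makes $W$ vanish on the product solution $h=2t\sigma$, $u=\text{const}$.

\begin{lemma}\label{lem:evolution}
Along a solution of \eqref{eq:system},
\begin{align}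
\partial_tf&=\Delta f-2|\nabla^2u|^2-2f^2,\label{eq:f}\\
\partial_tW&=\Delta W+\big(2W-\tfrac2t\big)W+\tfrac12f^2+(\Delta u)^2,\label{eq:W}\\
\partial_t\,dA&=(-2K+f)\,dA=\big(\tfrac1t-2W\big)dA.\label{eq:area}
\end{align}
Consequently $\max|u|$ and $\max f$ are nonincreasing; if $\max f(\cdot,1)=b^{-1}>0$, then $f\le(2(t-1)+b)^{-1}$; and if $W\ge0$ at $t=1$, then
\begin{equation}\label{eq:Wpos}
W=K-\tfrac12f+\tfrac1{2t}\ge0\qquad\text{for all }t.
\end{equation}
\end{lemma}

\begin{proof}
Equation \eqref{eq:area} is $\partial_t\,dA=\frac12\operatorname{tr}(\partial_th)\,dA$. Since $\partial_th^{ij}=2Kh^{ij}-2\nabla^iu\nabla^ju$, we have $\partial_tf=2Kf-2f^2+2\langle\nabla u,\nabla\Delta u\rangle$, and the Bochner formula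
\begin{equation}\label{eq:bochner}
\Delta f=2|\nabla^2u|^2+2\langle\nabla u,\nabla\Delta u\rangle+2Kf
\end{equation}
turns this into \eqref{eq:f}. Under a variation $v$ of $h$ the scalar curvature $2K$ varies by $-\Delta\operatorname{tr}v+\operatorname{div}\operatorname{div}v-K\operatorname{tr}v$. The part $v=-2Kh$ contributes $4\Delta K-2\Delta K+4K^2=2\Delta K+4K^2$. For $v=2\,du\otimes du$ we have $\operatorname{tr}v=2f$ and $\operatorname{div}v=2\Delta u\,du+df$, so by \eqref{eq:bochner}
\[
\operatorname{div}\operatorname{div}v=2(\Delta u)^2+2\langle\nabla u,\nabla\Delta u\rangle+\Delta f=2(\Delta u)^2+2\Delta f-2|\nabla^2u|^2-2Kf,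
\]
and this part contributes $2(\Delta u)^2-2|\nabla^2u|^2-4Kf$. Hence
\[
\partial_tK=\Delta K+2K^2+(\Delta u)^2-|\nabla^2u|^2-2Kf .
\]
For $Z=K-\frac12f$ the Hessian terms cancel against \eqref{eq:f}:
\[
\partial_tZ=\Delta Z+2K^2-2Kf+f^2+(\Delta u)^2=\Delta Z+2Z^2+\tfrac12f^2+(\Delta u)^2 .
\]
Substituting $Z=W-\frac1{2t}$ and using $2(W-\frac1{2t})^2-\frac1{2t^2}=(2W-\frac2t)W$ gives \eqref{eq:W}.

The remaining statements follow from the maximum principle: applied to $\partial_tu=\Delta u$; to $\partial_tf\le\Delta f-2f^2$, compared with the solution $(2(t-1)+b)^{-1}$ of $y'=-2y^2$; and to $\partial_tW\ge\Delta W+(2W-\frac2t)W$, whose coefficient $2W-\frac2t$ is bounded on compact time intervals.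
\end{proof}

\section{The mechanism on a cylinder}\label{sec:model}

This section explains the construction; nothing in it is used in the proofs.

\subsection{The rescaled system}
Put $\tau=\log t$ and $\bar h=h/2t$. Since $Kh=K_{\bar h}\bar h$ and $\Delta_h=\Delta_{\bar h}/2t$, the system \eqref{eq:system} becomes autonomous:
\[
\partial_\tau\bar h=-(K_{\bar h}+1)\bar h+du\otimes du,\qquad\partial_\tau u=\tfrac12\Delta_{\bar h}u .
\]
Every pair (hyperbolic metric, constant) is a stationary point, and the Question asks whether $\bar h$ has bounded diameter. The first term on the right is a multiple of $\bar h$, so only $du\otimes du$ changes the conformal class. If this term were dropped, $\bar h=\sigma$ would be a solution whatever $u$ is, and $u$ would converge to its mean like $e^{-\lambda_1\tau/2}$, where $\lambda_1>0$ is the first nonzero eigenvalue of $-\Delta_\sigma$. One expects the same in the coupled system: $u$ equalizes, $du\otimes du$ dies out, and the conformal class settles down. The flaw is that $\lambda_1$ depends on the conformal class, and that $du\otimes du$ can drive it toward zero faster than the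 heat equation can act.

\subsection{An explicit solution}
On the cylinder $[-1,1]\times\mathbb R/\mathbb Z$ with coordinates $(x,y)$ take
\[
h=p(t)^2dx^2+q(t)^2dy^2,\qquad u=ax,\qquad a>0 .
\]
Then $K=0$ and $\Delta_hu=0$, so \eqref{eq:system} reads $\partial_t(p^2)=2a^2$, $\partial_t(q^2)=0$. Thus $q$ is constant, $p^2=p(1)^2+2a^2(t-1)$, and $u$ does not change. The three-dimensional metric is $(p^2dx^2+e^{2ax}d\theta^2)+q^2dy^2$, and the bracket has constant curvature $-a^2/p^2$. So the solution is locally an expanding $\mathbb H^2\times\mathbb R$, but one in which the fiber $\partial_\theta$ is tangent to $\mathbb H^2$ and the flat factor is the short circle of the base.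

The coordinate $(px/q,y)$ identifies the cylinder conformally with $[-\frac X2,\frac X2]\times\mathbb R/\mathbb Z$, where $X=2p/q$. With $f=a^2/p^2$, the Dirichlet energy is $E=f\cdot2pq=4a^2/X$, and
\[
\partial_\tau\log X=-\partial_\tau\log E=\frac{t\,\partial_t(p^2)}{2p^2}=tf=\frac{a^2t}{p(1)^2+2a^2(t-1)} .
\]
The last expression is monotone in $t$, equals $a^2/p(1)^2$ at $t=1$ and tends to $\frac12$. So $X\ge X(1)\,t^{\gamma}$ and $E\le E(1)\,t^{-\gamma}$ with $\gamma=\min\{a^2/p(1)^2,\frac12\}$. The exponent depends on the length $2p(1)$ of the cylinder and on the jump $2a$ of $u$, but \emph{not} on the modulus $X(1)$, which is made large by taking the circumference $q$ small.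

This is the situation in a thin collar of a hyperbolic surface. In the hyperbolic metric $\frac{\pi/X}{\cos(\pi x/X)}|dz|$ on $(-\frac X2,\frac X2)\times\mathbb R/\mathbb Z$ the middle half $|x|\le X/4$ has length $\int_{-\pi/4}^{\pi/4}\sec=2\log(1+\sqrt2)$, independent of $X$, and circumference of order $1/X$.

\subsection{The balance}
Imagine a base made of two parts of definite $\bar h$-area, on which $u\approx a$ and $u\approx-a$, joined by collars of modulus $X$. The heat equation decreases $\frac1t\int u^2dA$, which is comparable to $a^2$, at the rate $2E\approx8a^2/X$ per collar and per unit of $\tau$. If $X$ stayed fixed, $a^2$ would decay like $t^{-C/X}$. But if $E$ decays like $t^{-\gamma}=e^{-\gamma\tau}$ with $\gamma$ independent of $X(1)$, the total loss is at most $2E(1)/\gamma\approx 8a^2/(\gamma X(1))$, a small fraction of $a^2$ once $X(1)$ is large. Then the jump survives forever, $X\approx4a^2/E$ grows like $t^\gamma$, the hyperbolic metric in the conformal class of $h$ has a closed geodesic of length about $1/X$, and its diameter is at least about $\log X\ge\gamma\log t$.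

Four things separate this picture from a proof. The flow must exist for all time (Section~\ref{sec:existence}). We have no pointwise control of the shape of the collars, so we work with conformal invariants and integrals, on a surface so symmetric that its conformal class is described by the single number $X$ (Section~\ref{sec:surface}). The metric $\bar h$ is not hyperbolic, and its excess area must be controlled together with $E$ (Section~\ref{sec:integrals}). Finally, the energy may leave the collars, and must be shown to decay at a definite rate wherever it is (Section~\ref{sec:key}).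

\section{Long-time existence}\label{sec:existence}

In this section $|\mathrm{Rm}|$ denotes the largest absolute value of a sectional curvature at a point; all norms of the curvature tensor are comparable. We recall three facts. A Ricci flow $g(t)$ in dimension $m$ is \emph{$\kappa$-noncollapsed at scales $\le r_0$} if, whenever $r\le r_0$, the flow is defined on $[t-r^2,t]$ and $|\mathrm{Rm}|\le r^{-2}$ on $B_t(x,r)\times[t-r^2,t]$, then $\operatorname{vol}_tB_t(x,r)\ge\kappa r^m$.
\begin{itemize}
\item \emph{Perelman's no local collapsing theorem.} A smooth flow on a closed manifold on a finite interval $[1,T^*)$ is $\kappa$-noncollapsed at scales $\le\sqrt{T^*}$ for some $\kappa>0$.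
\item \emph{Hamilton's compactness theorem.} Let $(M_i,g_i(s),x_i)$, $s\in[-s_i,0]$, $s_i\to\infty$, be complete flows with $|\mathrm{Rm}|\le1$ and with injectivity radii at $(x_i,0)$ bounded below. Then for a subsequence there are a complete flow $(M_\infty,g_\infty(s),x_\infty)_{s\le0}$ and diffeomorphisms $\Phi_i$ from an exhaustion of $M_\infty$ into $M_i$, $\Phi_i(x_\infty)=x_i$, with $\Phi_i^*g_i\to g_\infty$ locally smoothly.
\item \emph{Two-dimensional $\kappa$-solutions.} A $\kappa$-solution is a complete, nonflat flow on $(-\infty,0]$ with bounded curvature and nonnegative curvature operator that is $\kappa$-noncollapsed at all scales. The only oriented two-dimensional $\kappa$-solution is the round sphere \cite[Cor.~11.3]{PerelmanEntropy}.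
\end{itemize}

\begin{lemma}\label{lem:existence}
Let $\Sigma$ be a closed connected surface with $\chi(\Sigma)<0$. If $|u|\le1$ and $W\ge0$ at $t=1$, then the Ricci flow starting from $h+e^{2u}d\theta^2$ exists for all $t\ge1$.
\end{lemma}

The idea is to blow up at a singular time. A Killing field of controlled length survives in the limit and is parallel there, so the limit splits off a line. The other factor must be a sphere, and a sphere transverse to the fibers would cover $\Sigma$.

\begin{proof}
Suppose $T^*<\infty$. We work with the Ricci flow $\hat g$ itself; the bounds $|u|\le1$, $f\le\max f(\cdot,1)$ and $K\ge-\frac1{2t}\ge-\frac12$ from Lemma~\ref{lem:evolution} are invariant under $\psi_t$.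

\emph{The limit.} Taking the maximum of $|\mathrm{Rm}|$ over $M\times[1,t']$ for $t'\to T^*$, we find $(x_i,t_i)$ with $\lambda_i=|\mathrm{Rm}|(x_i,t_i)=\max_{M\times[1,t_i]}|\mathrm{Rm}|\to\infty$, and then $t_i\to T^*$. The flows $\hat g_i(s)=\lambda_i\hat g(t_i+s/\lambda_i)$, $s\in[-\lambda_i(t_i-1),0]$, satisfy $|\mathrm{Rm}|\le1$ and are $\kappa$-noncollapsed at scales $\le\sqrt{\lambda_iT^*}\to\infty$. The curvature bound and the lower bound on the volume of the unit ball bound the injectivity radius at $(x_i,0)$ from below. So we obtain a limit $(M_\infty,g_\infty(s))_{s\le0}$ with $|\mathrm{Rm}|\le1$ and $|\mathrm{Rm}|(x_\infty,0)=1$. It is $\kappa$-noncollapsed at all scales: if the curvature hypothesis holds in the limit at scale $r$, it holds for $\hat g_i$, $i$ large, at every scale $r'<r$, and we let $i\to\infty$, then $r'\to r$.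

\emph{A parallel field.} The fields $Y_i=\lambda_i^{-1/2}\partial_\theta$ do not depend on $s$, are Killing for $\hat g_i(s)$, and have length $e^u\in[e^{-1},e]$. By \eqref{eq:connection}, $|\nabla\partial_\theta|^2=2e^{2u}f$. The norm of a $(1,1)$-tensor does not change when the metric is scaled, so $|\nabla Y_i|^2=2e^{2u}f/\lambda_i\to0$ uniformly in space and time. Differentiating the identity $\nabla^2Y=\mathrm{Rm}*Y$ for Killing fields bounds all higher derivatives locally. So a subsequence of $(\Phi_i^{-1})_*Y_i$ converges locally smoothly to a nowhere vanishing field $Y_\infty$, independent of $s$ and parallel for every $g_\infty(s)$.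

\emph{Splitting.} A parallel field satisfies $\mathrm{Ric}(Y_\infty,\cdot)=0$, so the $1$-form $g_\infty(s)(Y_\infty,\cdot)$ does not depend on $s$, and $|Y_\infty|$ is a constant independent of the point and of $s$. The form is parallel, hence closed, so on the universal cover $\widetilde M_\infty$ it equals $d\Upsilon$ for a function $\Upsilon$. The flow of the lift of $Y_\infty$ is complete, consists of isometries of every $g_\infty(s)$, is orthogonal to the level sets of $\Upsilon$, and increases $\Upsilon$ at the constant rate $|Y_\infty|^2$. Therefore it identifies $\widetilde M_\infty$ with $N\times\mathbb R$, $N=\Upsilon^{-1}(0)$, and the lifted flow with $g_N(s)+|Y_\infty|^2dr^2$. Thus $(N,g_N(s))_{s\le0}$ is a complete, simply connected, nonflat two-dimensional Ricci flow, and $|K_N|=|\mathrm{Rm}|\le1$.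

\emph{$N$ is a round sphere.} The plane $Y_i^\perp$ has sectional curvature $K/\lambda_i\ge-\frac1{2\lambda_i}$ for $\hat g_i$, so $K_N\ge0$. Suppose $|K_N|\le r^{-2}$ on $B_s(x,r)\times[s-r^2,s]$ in $N$. The $r$-ball $\widetilde B$ about $(x,0)$ in $N\times\mathbb R$ lies in the product of $B_s(x,r)$ with an interval of length $2r$, and it maps onto an $r$-ball of $(M_\infty,g_\infty(s))$, on which $|\mathrm{Rm}|\le r^{-2}$ during $[s-r^2,s]$. That ball has volume at least $\kappa r^3$, hence so does $\widetilde B$, and $\operatorname{area}B_s(x,r)\ge\frac\kappa2r^2$. So $N$ is a $\frac\kappa2$-solution; it is orientable, being simply connected, and therefore a round $S^2$.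

\emph{Contradiction.} The covering map restricted to $N$ is an immersion $j:S^2\to M_\infty$ orthogonal to $Y_\infty$. Since $(\Phi_i^{-1})_*Y_i\to Y_\infty$ uniformly on the compact set $j(S^2)$, the immersion $\Phi_i\circ j:S^2\to M$ is transverse to $\partial_\theta$ for large $i$. Its projection to $\Sigma$ is a local diffeomorphism from a compact surface, hence a covering of some finite degree $d$, and $2=d\,\chi(\Sigma)<0$.
\end{proof}

The bound on $u$ keeps $Y_\infty$ finite and nonzero, $W\ge0$ gives $K_N\ge0$, and $\chi(\Sigma)<0$ enters only in the last line. Some condition on $\Sigma$ is needed: on $S^2\times S^1$ the product $2\sigma_{S^2}+d\theta^2$ with the unit sphere has $u=0$ and $W=1$ at $t=1$, and it becomes singular at $t=2$.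

\section{A surface tiled by rectangles}\label{sec:surface}

The conformal class of $h(t)$ moves, and we need to follow it. We therefore build a surface with a reflection group whose fundamental domain is a quadrilateral: an invariant conformal class is then determined by the modulus of the quadrilateral, and all estimates take place in a Euclidean rectangle.

\subsection{The surface}
Fix $n\ge3$ and let $G=\langle r_1,r_2\mid r_1^2,\,r_2^2,\,(r_1r_2)^n\rangle$ be the dihedral group of order $2n$. Let $R_X=[-\frac X2,\frac X2]\times[0,1]$. Label the two horizontal sides by $r_1$ and the two vertical sides by $r_2$. Fix $X_0\ge8$, to be chosen in Section~\ref{sec:proof}, and let $\Sigma$ be the quotient of $R_{X_0}\times G$ by the identifications $(p,k)\sim(p,kr)$ for $p$ on a side labeled $r$.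

At each corner a side labeled $r_1$ meets a side labeled $r_2$. Going around the corner one passes through the copies $k,\,kr_1,\,kr_1r_2,\dots$, that is, through all $2n$ copies, before returning. So $\Sigma$ is a closed connected surface with $4$ vertices, $4n$ edges and $2n$ faces, and $\chi(\Sigma)=4-2n$. The assignment $r_1,r_2\mapsto-1$ defines a homomorphism $\operatorname{sgn}:G\to\{\pm1\}$, and orienting the copy $k$ by $\operatorname{sgn}(k)$ times the standard orientation orients $\Sigma$. Its genus is $n-1$. The Euclidean metrics of the copies fit together to a flat metric with four cone points of angle $n\pi$. It defines a Riemann surface structure, whose charts are the oriented local isometries to $\mathbb C$ away from the vertices and $z^{2/n}$ at a vertex, and in particular a smooth structure.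

The group $G$ acts by $l\cdot(p,k)=(p,lk)$. The map $\iota(p,k)=(\iota_0p,k)$ with $\iota_0(x,y)=(-x,y)$ is well defined because $\iota_0$ preserves the labels, and it commutes with $G$. These maps are isometries of the cone metric, hence conformal or anticonformal, and smooth; $r_1$, $r_2$ and $\iota$ reverse orientation. Let $Q\subset\Sigma$ be the copy $k=e$, an embedded closed disc. Since $r\cdot(p,e)=(p,r)\sim(p,e)$ for $p$ on a side labeled $r$, the reflection $r_1$ fixes the horizontal sides of $Q$ pointwise and $r_2$ fixes the vertical ones.

To see the surface, note that the copies $k$ and $kr_1$ are glued along both horizontal sides and form a tube of length $X_0$ and circumference $2$. There are $n$ tubes. Their middle circles, which are fixed by $\iota$, cut $\Sigma$ into two connected halves exchanged by $\iota$, each with $n$ boundary circles and Euler characteristic $2-n$. So $\Sigma$ consists of two spheres joined by $n$ long tubes; for $n=3$, six rectangles form three tubes and a surface of genus two.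

\subsection{The modulus of an invariant metric}
From now on $\Sigma$, $Q$ and the actions of $G$ and $\iota$ are fixed, and the metric varies. Let $h$ be a smooth metric invariant under $G$ and $\iota$, and let $\sigma$ be the metric of curvature $-1$ in its conformal class. It exists and is unique by the uniformization theorem, and uniqueness makes it invariant too. Near a fixed point of an orientation-reversing isometry of a surface, the exponential map conjugates the isometry to a linear reflection, so the fixed point set is a geodesic arc there. Hence the sides of $Q$ are $\sigma$-geodesics. The group $G$ fixes each vertex and permutes the $2n$ copies around it transitively, so the angles of $Q$ are $\pi/n$, and by Gauss--Bonnet the $\sigma$-area of $Q$ is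
\[
\sigma(Q)=\alpha:=2\pi-\frac{4\pi}n\in\Big[\frac{2\pi}3,2\pi\Big).
\]

\begin{lemma}\label{lem:modulus}
There are a unique $X=X(h)>0$ and a unique homeomorphism $z=x+iy:Q\to R_X$ that is conformal and orientation preserving on the interior and maps each side to the corresponding side. Moreover:
\begin{itemize}
\item[(a)] $z$ extends to a holomorphic chart across each open side, in which the reflection of $G$ fixing that side is the Euclidean reflection. In particular smooth $G$-invariant functions are smooth up to the open sides of $R_X$, with vanishing normal derivative.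
\item[(b)] $\iota$ acts on $Q\cong R_X$ by $(x,y)\mapsto(-x,y)$.
\item[(c)] Write $\sigma=\rho^2(dx^2+dy^2)$. Near each corner $z_0$ of $R_X$ we have $\rho\le C|z-z_0|^{2/n-1}$, and $|\nabla v|\le C_v|z-z_0|^{2/n-1}$ for the Euclidean gradient of every smooth function $v$ on $\Sigma$. The constants may depend on $h$.
\item[(d)] If $(1-\delta)h_0\le h\le(1+\delta)h_0$, then $\frac{1-\delta}{1+\delta}\le X(h)/X(h_0)\le\frac{1+\delta}{1-\delta}$.
\end{itemize}
\end{lemma}

\begin{proof}
Lift $Q$ to a geodesic quadrilateral in the Poincar\'e disc. By the Riemann mapping theorem and Carath\'eodory's theorem, a Jordan domain with four marked boundary points is conformally equivalent to a rectangle by a map that extends to a homeomorphism of the closures and sends the marked points to the corners. After a similarity, the rectangle is some $R_X$ and the sides correspond.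

For any such $z$ and $X$ we claim that
\begin{equation}\label{eq:modulus}
\frac1X=\min\int_Q|\nabla v|_h^2\,dA_h ,
\end{equation}
the minimum being taken over all $v\in C^0(Q)\cap C^1(\operatorname{int}Q)$ with $v=0$ on the left side and $v=1$ on the right side. The integral is conformally invariant, so we compute it in $R_X$. For each $y\in(0,1)$ we have $1\le\int|v_x|\,dx\le(X\int v_x^2\,dx)^{1/2}$, so the integral is at least $\frac1X$, and $v=\frac xX+\frac12$ attains this value. The right side of \eqref{eq:modulus} does not involve $z$, so $X$ is unique. The class of test functions does not involve $h$, and under the hypothesis of (d) $|\nabla v|^2$ and $dA$ change by factors in $[\frac1{1+\delta},\frac1{1-\delta}]$ and $[1-\delta,1+\delta]$; this proves (d). A conformal self-map of a Jordan domain fixing three boundary points is the identity. This gives uniqueness of $z$, and, applied to $\iota_0\circ z\circ\iota\circ z^{-1}$, which is conformal and fixes the corners, it gives (b).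

(a) Let $r\in G$ fix the open side $S$, and let $r'$ be the Euclidean reflection in the line containing $z(S)$. By the Schwarz reflection principle, $z\circ r=r'\circ z$ defines a holomorphic extension of $z$ across $S$. It is injective near $S$, since the two sides of $S$ go to the two sides of the line, and so it is a chart. An invariant function is even under $r'$.

(c) Let $w$ be the coordinate of the Poincar\'e disc centered at the vertex, so that $Q$ is locally the sector $0\le\arg w\le\pi/n$ and $\sigma=4|dw|^2/(1-|w|^2)^2$. As a function of $\zeta=w^{n/2}$, which ranges over a quarter disc, $z-z_0$ maps the two radii to perpendicular segments. Reflecting in both, we extend it to an injective holomorphic function on a punctured disc, continuous at $0$, hence holomorphic and injective near $\zeta=0$. So $\zeta$ is a holomorphic function of $z$ near $z_0$ with a simple zero, and $|dw/dz|=\frac2n|\zeta|^{2/n-1}|d\zeta/dz|\le C|z-z_0|^{2/n-1}$. Both bounds follow, because $w$ is a smooth chart of $\Sigma$.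
\end{proof}

\subsection{Uniform bounds for the hyperbolic metric}
As $X\to\infty$ no Poincar\'e inequality with a uniform constant holds on $(Q,\sigma)$: the odd function $\eta(x/X)$ of Section~\ref{sec:proof} has energy $O(1/X)$ and $L^2$-norm bounded below. This failure is the point of the construction. What the proof needs is that each \emph{half} of $Q$ does satisfy a uniform inequality. Put
\[
Q_+=\{x>0\},\qquad\Omega=\{|x|\le\tfrac X4\},\qquad P=\{\tfrac X2-\tfrac12\le x\le\tfrac X2\},\qquad\xi=\tfrac X2-x ,
\]
as subsets of, and a function on, $R_X$; see Figure~\ref{fig:rect}.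

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15] (-3,0) rectangle (3,1.5);
\fill[gray!45] (5.25,0) rectangle (6,1.5);
\draw[thick] (-6,0) rectangle (6,1.5);
\draw[dashed] (0,0) -- (0,1.5);
\draw[dotted,thick] (1.4,0) -- (1.4,1.5);
\node at (-1.5,0.75) {$\Omega$};
\node at (5.62,0.75) {$P$};
\node[left] at (-6,0.75) {$r_2$};
\node[right] at (6,0.75) {$r_2$};
\node[above] at (-4.5,1.5) {$r_1$};
\node[below] at (-4.5,0) {$r_1$};
\node[below] at (-6,0) {$-\frac X2$};
\node[below] at (-3,0) {$-\frac X4$};
\node[below] at (0,0) {$0$};
\node[below] at (1.4,0) {$x_0$};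
\node[below] at (3,0) {$\frac X4$};
\node[below] at (6,0) {$\frac X2$};
\end{tikzpicture}
\caption{The fundamental domain $Q$ in its conformal coordinate, the rectangle $[-\frac X2,\frac X2]\times[0,1]$. Each side is labeled by the reflection that fixes it, and $\iota$ is the reflection in the dashed line. The middle part $\Omega$ has hyperbolic area at most $\pi^2/X$. The mean of $u$ is $a$ on the end $P$, of width $\frac12$, and $-a$ on its mirror image. Green's formula is applied to the right of the dotted line $x=x_0$.}\label{fig:rect}
\end{figure}

\begin{lemma}\label{lem:rho}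
Let $X\ge2$.
\begin{itemize}
\item[(i)] $\rho\le\dfrac{\pi/X}{\cos(\pi x/X)}$ for $|x|<\frac X2$. Hence $\sigma(\Omega)\le\dfrac{\pi^2}X$, and $\rho\le\dfrac\pi{2\xi}$ for $0<\xi\le\frac X2$.
\item[(ii)] There is $C_P=C_P(n)$ such that for every smooth $G$-invariant function $v$ on $\Sigma$, with $a$ the Lebesgue mean of $v$ over $P$,
\[
\int_{Q_+}(v-a)^2\,d\sigma\le C_P\int_{Q_+}|\nabla v|^2\,dx\,dy .
\]
\end{itemize}
\end{lemma}

\begin{proof}
A metric $\rho^2|dz|^2$ has curvature $-1$ if and only if $\Delta\log\rho=\rho^2$.

(i) By Lemma~\ref{lem:modulus}(a) and the invariance of $\sigma$ under $r_1$, repeated reflection in the lines $y\in\mathbb Z$ extends $\rho$ to a smooth metric of curvature $-1$ on the strip $|x|<\frac X2$. The metric $\frac{\pi/X}{\cos(\pi x/X)}|dz|$ on the strip is complete and has curvature $-1$, because $(-\log\cos\kappa x)''=\kappa^2/\cos^2\kappa x$. The Ahlfors--Schwarz lemma states that on a simply connected plane domain every smooth conformal metric of curvature at most $-1$ is dominated by the complete one of curvature $-1$. This is the first bound. On $\Omega$, which has Euclidean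 area $\frac X2$, it gives $\rho^2\le2\pi^2/X^2$. Finally $\cos(\pi x/X)=\sin(\pi\xi/X)\ge2\xi/X$.

(ii) The bound (i) is useless as $\xi\to0$, so we treat $P$ and $Q_+\setminus P$ separately.

\emph{A uniform bound at the corners.} Translate a right corner to $0$. The quarter of the open unit disc that lies in the rectangle contains no other corner, so reflection in the two sides extends $\rho$ to a smooth positive solution of $\Delta\log\rho=\rho^2$ on $0<|z|<1$. Let
\[
\rho_*(z)=\frac4n\,\frac{|z|^{2/n-1}}{1-|z|^{4/n}},
\]
locally the pullback of the Poincar\'e metric under $w=z^{2/n}$, so that $\Delta\log\rho_*=\rho_*^2$. For $r<1$ let $\rho_r(z)=\frac1r\rho_*(z/r)$ and $v_r=\log(\rho/\rho_r)$ on $0<|z|<r$. Then $\Delta v_r=\rho^2-\rho_r^2>0$ where $v_r>0$; $v_r\to-\infty$ as $|z|\to r$; and $v_r$ is bounded above near $0$ by Lemma~\ref{lem:modulus}(c). For $\delta>0$ the function $v_r+\delta\log|z|$ tends to $-\infty$ at both ends, so it attains its maximum at some $z_1$. If the maximum were positive, then $v_r(z_1)>0$ and the Laplacian at $z_1$ would be positive, which is impossible. Letting $\delta\to0$ and then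 $r\to1$ gives $\rho\le\rho_*$, so $\rho\le C_n|z|^{2/n-1}$ for $|z|\le2^{-1/2}$, with $C_n$ depending only on $n$.

\emph{The end $P$.} Every point of $P$ is within $2^{-1/2}$ of a right corner. With $p=\frac n{n-1}$ we have $p(2-\frac4n)=\frac{2(n-2)}{n-1}<2$, so $\|\rho^2\|_{L^p(P)}\le C_n'$. The function $v$ is bounded and has finite Dirichlet integral, by conformal invariance, so $v\in H^1(P)$. The set $P$ is a translate of the fixed rectangle $[0,\frac12]\times[0,1]$, on which the Sobolev--Poincar\'e inequality $\|v-a\|_{L^q}\le C(q)\|\nabla v\|_{L^2}$ holds for every $q<\infty$. H\"older's inequality with exponents $p$ and $n$ gives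
\[
\int_P(v-a)^2\rho^2\le\|\rho^2\|_{L^p(P)}\,\|v-a\|_{L^{2n}(P)}^2\le C_n'\,C(2n)^2\int_P|\nabla v|^2 .
\]

\emph{The rest.} Here $\rho^2\le\pi^2/4\xi^2$, which is the weight in Hardy's inequality. Fix $y\in(0,1)$ and $\xi_0\in[\frac14,\frac12]$, and let $V(\xi)=v(\frac X2-\xi,y)-a$ and $H=\int_{\xi_0}^{X/2}V^2\xi^{-2}d\xi$. Integrating by parts and discarding the nonpositive boundary term at $\frac X2$,
\[
H\le\frac{V(\xi_0)^2}{\xi_0}+2\int_{\xi_0}^{X/2}\frac{|V||V'|}\xi\,d\xi\le4V(\xi_0)^2+\tfrac12H+2\int_{\xi_0}^{X/2}V'^2d\xi .
\]
So $\int_{1/2}^{X/2}V^2\xi^{-2}d\xi\le8V(\xi_0)^2+4\int_0^{X/2}V'^2d\xi$. Averaging over $\xi_0\in[\frac14,\frac12]$ and integrating in $y$,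
\[
\int_{Q_+\setminus P}(v-a)^2\rho^2\le\frac{\pi^2}4\Big(32\int_P(v-a)^2+4\int_{Q_+}|\nabla v|^2\Big)\le\pi^2\big(8\,C(2)^2+1\big)\int_{Q_+}|\nabla v|^2 .
\]
Adding the two estimates proves (ii).
\end{proof}

\section{Three integrals along the flow}\label{sec:integrals}

In this section and the next, $(h,u)$ is a solution of \eqref{eq:system} on the surface $\Sigma$ of Section~\ref{sec:surface} such that, for all $t$,
\begin{equation}\label{eq:standing}
h\text{ is invariant under }G\text{ and }\iota,\quad u\text{ is }G\text{-invariant},\quad u\circ\iota=-u,\quad|u|\le1,\quad W\ge0 .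
\end{equation}
At each time, $\sigma=\sigma_t$, $X=X(t)$, $z$ and $\rho$ are the objects attached to $h(t)$ in Section~\ref{sec:surface}. We write $\tau=\log t$ and
\[
h=2t\,\bar h,\qquad\bar h=e^{2\varphi}\sigma=\mu\,(dx^2+dy^2),\qquad\mu=\rho^2e^{2\varphi}\quad\text{on }Q\cong R_X .
\]
The first use of $W\ge0$ is to compare $h$ with the hyperbolic metric. We have $K_{\bar h}=2tK\ge-1$ and $K_{\bar h}=e^{-2\varphi}(-1-\Delta_\sigma\varphi)$. At a minimum of $\varphi$ this gives $-1\le K_{\bar h}\le-e^{-2\varphi}$, so
\begin{equation}\label{eq:phi}
\varphi\ge0,\qquad h\ge2t\,\sigma .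
\end{equation}
A lower bound for the diameter of $\sigma_t$ therefore suffices for Theorem~\ref{thm:main}.

With $A$ the $h$-area of $Q$, define
\[
E=\int_Qf\,dA=\int_{R_X}|\nabla u|^2,\qquad B=\frac At-2\alpha,\qquad I=\frac1t\int_Qu^2dA=2\int_{R_X}u^2\mu,\qquad\Lambda=E+B .
\]
Integrals over subsets of $R_X$ without a measure are taken with respect to $dx\,dy$, and in them $\nabla$ and $\Delta_0$ are Euclidean. The energy $E$ is conformally invariant. Since $A/t=2\int_Qe^{2\varphi}d\sigma$,
\begin{equation}\label{eq:B}
\int_Q(e^{2\varphi}-1)\,d\sigma=\tfrac12B ,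
\end{equation}
so $B$ measures in $L^1$ how far $\bar h$ is from $\sigma$. Since $u$ is odd, $I$ measures how far $u$ is from being constant.

\begin{lemma}\label{lem:odes}
Under \eqref{eq:standing},
\[
B-E=2\int_QW\,dA\ge0,\qquad B_\tau=E-B,\qquad E_\tau=-J,\qquad I_\tau\ge-\Lambda,
\]
where $J=J_1+J_2$ with
\[
J_1=\int_{R_X}\frac{(\Delta_0u)^2}\mu,\qquad J_2=\frac12\int_{R_X}\frac{|\nabla u|^4}\mu .
\]
In particular $\Lambda_\tau=-J+E-B\le0$.
\end{lemma}

\begin{proof}
All integrands are $G$-invariant, so an integral over $Q$ is $\frac1{2n}$ times the integral over the closed surface $\Sigma$, where we may integrate by parts. By Gauss--Bonnet, $\int_QK\,dA=\frac{2\pi(4-2n)}{2n}=-\alpha$, so $2\int_QW\,dA=-2\alpha-E+\frac At=B-E$. By \eqref{eq:area}, $A_t=\frac At-(B-E)$, hence $B_\tau=t\,(A/t)_t=A_t-\frac At=E-B$. Integrating \eqref{eq:bochner} gives $\int(|\nabla^2u|^2+Kf)\,dA=\int(\Delta_hu)^2dA$, so by \eqref{eq:f} and \eqref{eq:area}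
\[
E_t=\int_Q\big(-2|\nabla^2u|^2-2f^2-2Kf+f^2\big)dA=-\int_Q\big(2(\Delta_hu)^2+f^2\big)dA .
\]
Substituting $\Delta_hu=\Delta_0u/2t\mu$, $f=|\nabla u|^2/2t\mu$ and $dA=2t\mu\,dx\,dy$ gives $tE_t=-J_1-J_2$. Finally $\frac d{dt}\int_Qu^2dA=\int_Q\big(2u\Delta_hu+u^2(\frac1t-2W)\big)dA=-2E+I-2\int_Qu^2W\,dA$, so
\[
I_\tau=-2E-2\int_Qu^2W\,dA\ge-2E-(B-E)=-\Lambda,
\]
where we used $u^2\le1$ and $W\ge0$.
\end{proof}

The inequality $I_\tau\ge-\Lambda$ shows why $\Lambda$ is the quantity to estimate: $I$ is lost through the heat equation and through the decrease of the rescaled area, and $\Lambda$ bounds both. The term $J_1$ comes from the heat equation and $J_2$ from $2\,du\otimes du$. On the cylinder of Section~\ref{sec:model}, $J_1=0$ and $J_2=tf\,E$.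

\section{Exponential decay of $\Lambda$}\label{sec:key}

Let
\[
\varepsilon=\min\Big\{2^{-10},\ \frac1{32(C_P+1)}\Big\},\qquad c=\min\Big\{\frac{2^{-28}}{640},\ \frac1{192(C_P+1)}\Big\},\qquad\gamma=\frac c3 .
\]
These constants depend only on $n$.

\begin{proposition}\label{prop:key}
Assume \eqref{eq:standing}. At any time at which $X\ge2$, $I\ge\frac12$ and $\Lambda\le\varepsilon$, the following hold, with $a$ the Lebesgue mean of $u$ over $P$.
\begin{itemize}
\item[(i)] $a^2\ge\frac1{128}$, $E>0$, and $X\ge\frac1{32E}\ge32$.
\item[(ii)] If $B\le2E$, then $J\ge cE$.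
\item[(iii)] $\Lambda_\tau\le-\gamma\Lambda$.
\end{itemize}
\end{proposition}

Part (i) is one half of the relation $E=4a^2/X$ on the cylinder. Part (ii) is the heart of the matter. We do not know where the energy is, and there are two possibilities. If a fixed fraction of it lies in $\Omega$, whose $\bar h$-area is at most a multiple of $E$, then the gradient of $u$ with respect to $\bar h$ has size of order one on average there, and $J_2\ge cE$ as on the cylinder. Otherwise almost all energy lies near the ends, the flux of $u$ through the collar is negligible, and the uniform Poincar\'e inequality on $Q_+$ gives $J_1\ge cE$, the usual decay for the heat equation.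

\begin{proof}
We first transfer the Poincar\'e inequality from $\sigma$ to $\bar h$. By $\iota$-symmetry $Q_+$ carries half of $E$ and half of the integral \eqref{eq:B}. By Lemma~\ref{lem:rho}(ii), $(u-a)^2\le4$ and $\varphi\ge0$,
\begin{equation}\label{eq:poincare}
\int_{Q_+}(u-a)^2\mu=\int_{Q_+}(u-a)^2d\sigma+\int_{Q_+}(u-a)^2(e^{2\varphi}-1)\,d\sigma\le C_P\frac E2+4\cdot\frac B4\le(C_P+1)\Lambda .
\end{equation}

(i) We have $\int_{Q_+}\mu=\frac\alpha2+\frac B4<4$. Since $u^2\mu$ is even in $x$ and $u^2\le2a^2+2(u-a)^2$,
\[
\tfrac12\le I=4\int_{Q_+}u^2\mu\le32a^2+8(C_P+1)\Lambda\le32a^2+\tfrac14 ,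
\]
so $a^2\ge\frac1{128}$. Let $m(x)=\int_0^1u(x,y)\,dy$. It is continuous on $[-\frac X2,\frac X2]$, smooth inside by Lemma~\ref{lem:modulus}(a), and odd. Its mean over $[\frac X2-\frac12,\frac X2]$ is $a$, so $m(x_+)=a$ for some $x_+$ in this interval, and $m(-x_+)=-a$. As $m'(x)^2\le\int_0^1u_x^2\,dy$,
\[
2|a|\le\int_{-X/2}^{X/2}|m'|\,dx\le(XE)^{1/2}.
\]
Thus $E>0$ and $X\ge4a^2/E\ge\frac1{32E}\ge32$, because $E\le\Lambda\le2^{-10}$.

(ii) Let $E_\Omega=\int_\Omega|\nabla u|^2$ and $\delta=2^{-14}$.

\emph{Case A: $E_\Omega\ge\delta E$.} By Lemma~\ref{lem:rho}(i), \eqref{eq:B}, $\frac1X\le32E$ and $B\le2E$,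
\[
\int_\Omega\mu\le\sigma(\Omega)+\frac B2\le\frac{\pi^2}X+E\le(32\pi^2+1)E\le320E .
\]
By Cauchy--Schwarz, $E_\Omega^2\le\int_\Omega|\nabla u|^4\mu^{-1}\cdot\int_\Omega\mu\le2J_2\cdot320E$, so $J_2\ge\delta^2E/640\ge cE$.

\emph{Case B: $E_\Omega<\delta E$.} The integral of $x\mapsto\int_0^1|\nabla u|^2(x,y)\,dy$ over $[0,\frac X4]$ is $\frac12E_\Omega$, so there is $x_0\in[0,\frac X4]$ with
\[
\int_0^1|\nabla u|^2(x_0,y)\,dy\le\frac{2E_\Omega}X\le64\,\delta E^2 .
\]
Let $Q'=\{x>x_0\}$. It contains $\{x>\frac X4\}$, so $\int_{Q'}|\nabla u|^2\ge\frac12(E-E_\Omega)\ge\frac E4$. Green's formula gives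
\begin{equation}\label{eq:green}
\int_{Q'}|\nabla u|^2=-\int_{Q'}(u-a)\Delta_0u-\int_0^1(u-a)\,u_x\,(x_0,y)\,dy .
\end{equation}
To justify it, remove quarter discs of radius $r$ about the two right corners. On the remaining domain $u$ is smooth up to the boundary and the sides of $R_X$ do not contribute, by Lemma~\ref{lem:modulus}(a). The two arcs contribute $O(r\cdot r^{2/n-1})\to0$ by Lemma~\ref{lem:modulus}(c), and $\Delta_0u=2t\mu\,\Delta_hu$ is integrable because $\mu$ is integrable and $\Delta_hu$ is bounded.

By Cauchy--Schwarz and \eqref{eq:poincare} with $\Lambda\le3E$, the first term on the right of \eqref{eq:green} is at most $\big(\int_{Q_+}(u-a)^2\mu\big)^{1/2}J_1^{1/2}\le\big(3(C_P+1)EJ_1\big)^{1/2}$. Since $|u-a|\le2$, the second is at most $2(64\,\delta E^2)^{1/2}=16\sqrt\delta\,E=\frac E8$. Hence $\frac E8\le\big(3(C_P+1)EJ_1\big)^{1/2}$, that is, $J_1\ge\frac E{192(C_P+1)}\ge cE$.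

(iii) Recall $\Lambda_\tau=-J+E-B$ with $J\ge0$ and $E\le B$. If $B\le2E$, then $\Lambda\le3E$ and $\Lambda_\tau\le-cE\le-\frac c3\Lambda$. If $B>2E$, then $\Lambda<\frac32B$ and $\Lambda_\tau\le E-B\le-\frac12B\le-\frac13\Lambda\le-\frac c3\Lambda$.
\end{proof}

The oddness of $u$ is what turns $I\ge\frac12$ into a jump of $u$ across the collar. Without it (i) fails: for $h=2t\sigma$ and $u\equiv1$ one has $I=2\alpha$, $E=B=0$, and $X$ is constant.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection{Initial data}
We need $W\ge0$, $I\ge1$ and $\Lambda$ as small as we like at $t=1$. Fix a smooth odd function $\eta:\mathbb R\to[-1,1]$ with $\eta=1$ on $[\frac14,\infty)$. Let $\sigma_0$ be the hyperbolic metric in the conformal class of the flat cone metric on $\Sigma$; for this class the coordinate $z$ of Lemma~\ref{lem:modulus} is the identity of $R_{X_0}$. Let $u_1=\eta(x/X_0)$ on every copy of the rectangle. This function is constant near the vertices and the vertical sides and depends on $x$ alone near the horizontal sides, so it is smooth. It is $G$-invariant and $\iota$-odd, $|u_1|\le1$, and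 its energy on $Q$ is $E_0=X_0^{-1}\int_{\mathbb R}\eta'^2$.

A constant multiple of $\sigma_0$ will not do for the base metric. For $h=2\lambda\sigma_0$ the condition $W\ge0$ at $t=1$ reads $\lambda-1\ge\frac12|\nabla u_1|^2_{\sigma_0}$. By Lemma~\ref{lem:rho}(i), $|\nabla u_1|_{\sigma_0}=|\eta'|/(X_0\rho)\ge|\eta'|/(\sqrt2\,\pi)$ on $\Omega$, and $\max|\eta'|\ge4$. So $\lambda-1\ge4/\pi^2$, and $B=2\alpha(\lambda-1)$ is not small. The enlargement must be adapted to $u_1$, and the most economical choice is $W=0$. Consider
\begin{equation}\label{eq:pde}
\Delta_{\sigma_0}\varphi_0=e^{2\varphi_0}-1-\tfrac12|\nabla u_1|^2_{\sigma_0}.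
\end{equation}
On a closed manifold, an equation $\Delta\varphi=F(\cdot,\varphi)$ with smooth $F$ has a smooth solution between $\varphi_-$ and $\varphi_+$ whenever $\varphi_-\le\varphi_+$, $\Delta\varphi_-\ge F(\cdot,\varphi_-)$ and $\Delta\varphi_+\le F(\cdot,\varphi_+)$. Here $\varphi_-=0$ and a large constant $\varphi_+$ qualify, so there is a smooth solution $\varphi_0\ge0$. It is unique: at a positive maximum of the difference of two solutions the Laplacian of the difference would be both nonpositive and positive. Since \eqref{eq:pde} is invariant under $G$ and $\iota$, so is $\varphi_0$.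

Put $h_1=2\bar h_1$ with $\bar h_1=e^{2\varphi_0}\sigma_0$. By \eqref{eq:pde}, $K_{\bar h_1}=e^{-2\varphi_0}(-1-\Delta_{\sigma_0}\varphi_0)=-1+\frac12|\nabla u_1|^2_{\bar h_1}$. For $h_1$ this reads $K=-\frac12+\frac12f$, which is $W=0$ at $t=1$. By the first identity of Lemma~\ref{lem:odes}, the initial values satisfy $B_0=E_0$ and $\Lambda_0=2X_0^{-1}\int\eta'^2$. Since $u_1^2=1$ outside $\Omega$ and $\varphi_0\ge0$, Lemma~\ref{lem:rho}(i) and $X_0\ge8$ give
\[
I_0\ge2\,\sigma_0(Q\setminus\Omega)\ge2\alpha-\frac{2\pi^2}{X_0}\ge\frac{4\pi}3-\frac{\pi^2}4\ge1 .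
\]
The constants $\varepsilon$ and $\gamma$ do not depend on $X_0$. So we may, and do, choose $X_0\ge8$ so large that $\Lambda_0\le\min\{\varepsilon,\gamma/4\}$.

\subsection{The continuity argument}
By Lemma~\ref{lem:existence} the Ricci flow starting from $h_1+e^{2u_1}d\theta^2$ exists for all $t\ge1$. Let $(h,u)$ be the solution of \eqref{eq:system} given by Lemma~\ref{lem:gauge}. By Lemmas~\ref{lem:gauge}(b) and~\ref{lem:evolution} it satisfies \eqref{eq:standing}, and $\Lambda\le\Lambda_0\le\varepsilon$ for all $t$ by Lemma~\ref{lem:odes}. Let $S$ be the set of $t\ge1$ such that $I\ge\frac12$ and $X\ge2$ on $[1,t]$. It contains $1$. The function $I$ is smooth, and $X$ is continuous by Lemma~\ref{lem:modulus}(d), so $S$ is closed. If $t\in S$, Proposition~\ref{prop:key} applies on $[1,t]$ and gives $X\ge32$ and $\Lambda\le\Lambda_0e^{-\gamma\tau}$ there; integrating $I_\tau\ge-\Lambda$ gives $I\ge I_0-\Lambda_0/\gamma\ge\frac34$. Both defining inequalities are thus strict on $[1,t]$, and $S$ is open in $[1,\infty)$. Hence $S=[1,\infty)$, and for all $t\ge1$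
\begin{equation}\label{eq:final}
I\ge\tfrac34,\qquad E\le\Lambda_0\,t^{-\gamma},\qquad X\ge\frac1{32E}\ge\frac{t^\gamma}{32\Lambda_0}\ge32\,t^\gamma .
\end{equation}

\subsection{The diameter}
Fix $t$. The arc $\{x=0\}\subset Q$ is fixed by $\iota$, and so is its image under $r_1$, since $r_1$ commutes with $\iota$. The reflection $r_1$ fixes both endpoints of the arc, so the two arcs form a simple closed curve $\beta$ in the fixed point set of the orientation-reversing isometry $\iota$ of $\sigma_t$. Hence $\beta$ is a closed geodesic, and by Lemma~\ref{lem:rho}(i) its length is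
\begin{equation}\label{eq:ell}
\ell=2\int_0^1\rho(0,y)\,dy\le\frac{2\pi}X .
\end{equation}
A short geodesic forces a large diameter, because its neighborhoods have small area. A point at distance at most $r$ from $\beta$ is reached by a geodesic of length at most $r$ that leaves $\beta$ orthogonally, so it lies in the image of $\beta\times[-r,r]$ under the normal exponential map. In curvature $-1$ the Jacobian of this map at signed distance $\varrho$ is $\cosh\varrho$. So the closed $r$-neighborhood of $\beta$ has area at most $2\ell\sinh r$. For $r=\operatorname{arcsinh}(2/\ell)$ this is $4$, while $(\Sigma,\sigma_t)$ has area $2\pi(2n-4)\ge4\pi$. So some point is at distance more than $r$ from $\beta$. Using $\operatorname{arcsinh}y\ge\log2y$, \eqref{eq:ell} and \eqref{eq:final},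
\[
\operatorname{diam}(\Sigma,\sigma_t)\ge\operatorname{arcsinh}\frac2\ell\ge\log\frac4\ell\ge\log\frac{2X}\pi\ge\log\frac{64\,t^\gamma}\pi\ge\gamma\log t .
\]
The projection $(M,h+e^{2u}d\theta^2)\to(\Sigma,h)$ does not increase lengths and is onto, so by \eqref{eq:phi}
\[
\operatorname{diam}_tM\ge\operatorname{diam}(\Sigma,h)\ge\sqrt{2t}\,\operatorname{diam}(\Sigma,\sigma_t)\ge\gamma\sqrt{2t}\,\log t .
\]
This proves Theorem~\ref{thm:main}. \qed

\begin{remark}
The proof describes the flow further. The energy $E$ tends to zero at a polynomial rate, and yet the fiber lengths of the two halves of $\Sigma$ never equalize: by Proposition~\ref{prop:key}(i), at every time $u$ has mean $a$ on $P$ and $-a$ on $\iota P$ with $a^2\ge\frac1{128}$. By \eqref{eq:final} and \eqref{eq:ell}, the shortest closed geodesic of $\sigma_t$ has length at most $\frac{\pi}{16}t^{-\gamma}$. As this length is a positive continuous function on moduli space, the conformal classes of the base leave every compact subset of moduli space.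
\end{remark}

\section{Proof of Theorem~\ref{thm:compl}}\label{sec:compl}

\subsection{Closed hyperbolic manifolds}
We use the following result of Perelman \cite[\S7]{PerelmanSurgery}, \cite[\S\S87--92]{KleinerLott}. There is a finite, possibly empty, collection of complete finite-volume hyperbolic manifolds $H_i$ such that for large $t$ the manifold $M_0$ contains disjoint copies of truncations of the $H_i$, on which $g_t/t$ is close to a fixed multiple of the hyperbolic metric. The truncations exhaust $H_i$ and the closeness improves as $t\to\infty$. The cuspidal tori are incompressible in $M_0$, and the complement is a graph manifold.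

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
Let $M_0$ be closed hyperbolic. Its fundamental group contains no $\mathbb Z^2$, so $M_0$ contains no incompressible torus, and no $H_i$ has a cusp: each $H_i$ is closed. The collection is not empty, for otherwise $M_0$ would be a graph manifold, which has simplicial volume zero, whereas the simplicial volume of $M_0$ is positive. For large $t$ the copy of a closed $H_i$ is open and closed in the connected manifold $M_0$, so it equals $M_0$. Thus $g_t/t$ converges smoothly, modulo diffeomorphisms, to a multiple of the hyperbolic metric, and $\operatorname{diam}_tM_0/\sqrt t$ is bounded for large $t$. On the remaining compact time interval it is bounded by continuity.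
\end{proof}

\begin{remark}\label{rem:cusps}
If some $H_i$ has a cusp, then $\operatorname{diam}_tM_0/\sqrt t\to\infty$. Indeed, a path in $M_0$ from a fixed point of $H_i$ to the boundary of the truncation stays in the truncation until it first meets that boundary, and the hyperbolic distance from the point to the boundary tends to infinity as the truncations exhaust $H_i$.
\end{remark}

\subsection{The upper bound}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
Let $v$ be a fixed tangent vector of $\Sigma$. By \eqref{eq:system}, $du(v)^2\le f\,h(v,v)$ and \eqref{eq:Wpos} in the form $-2K\le\frac1t-f$,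
\[
\partial_th(v,v)\le(-2K+2f)\,h(v,v)\le\big(\tfrac1t+f\big)h(v,v).
\]
By Lemma~\ref{lem:evolution}, $f\le(2(t-1)+b)^{-1}$ with $b^{-1}=\max f(\cdot,1)>0$. Since $2(t-1)+b\le\max\{2,b\}\,t$ for $t\ge1$, at every point
\[
\int_1^tf\,dt'\le\tfrac12\log\frac{2(t-1)+b}b\le\tfrac12\log t+C_1 .
\]
So between times $1$ and $t$ the $h$-length of a curve grows at most by the factor $\exp\frac12\big(\log t+\frac12\log t+C_1\big)=C_2t^{3/4}$, and $\operatorname{diam}(\Sigma,h)\le C_2t^{3/4}\operatorname{diam}(\Sigma,h_1)$. Two points of $M$ are joined by a curve in a slice $\theta=\text{const}$ followed by an arc of a fiber, and fibers have length at most $2\pi e$ because $u\le1$. Hence $\operatorname{diam}_tM\le\operatorname{diam}(\Sigma,h)+\pi e\le Ct^{3/4}$.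
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bamler}
Richard H. Bamler, \emph{Long-time behavior of 3 dimensional Ricci flow -- Introduction}, arXiv:1411.6658 (2014).

\bibitem{KleinerLott}
Kleiner and Lott, \emph{Notes on Perelman's papers}.

\bibitem{PerelmanEntropy}
Perelman, \emph{The entropy formula\ldots}

\bibitem{PerelmanSurgery}
Perelman, \emph{Ricci flow with surgery\ldots}

\end{thebibliography}
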